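\title{A degree of categoricity that is not a strong degree of categoricity}

\begin{abstract}
A Turing degree $\mathbf d$ is the degree of categoricity of a computable structure if it is the least degree that computes an isomorphism between any two computable copies of the structure, and it is the strong degree of categoricity if one pair of copies already requires $\mathbf d$. We construct a computable structure whose degree of categoricity $\mathbf d$ is not the strong degree of categoricity of any computable structure; in fact no pair of computable structures has the cone above $\mathbf d$ as its isomorphism spectrum. For every $n\ge 2$ such a degree exists strictly between $\mathbf 0^{(n)}$ and $\mathbf 0^{(n+2)}$, whereas every degree between $\mathbf 0^{(n)}$ and $\mathbf 0^{(n+1)}$ is a strong degree of categoricity. The proof combines a coding of a sequence of computable trees, some of which may have no path, into the isomorphisms between copies of one structure, with a finite-injury construction of the degree.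
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Two computable presentations of the same structure are isomorphic, but an isomorphism between them need not be computable, and one can ask how strong an oracle is needed to find one. Throughout, structures are countable, in a computable language, with universe $\omega$, and a structure is \emph{computable} if its atomic diagram is computable. We write $f:\mathcal A\cong\mathcal B$ if $f$ is an isomorphism from $\mathcal A$ to $\mathcal B$.

For one pair of computable structures the needed oracles form the \emph{isomorphism spectrum}, the upward-closed set of Turing degrees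
\[\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\{\mathbf d:\ \mathbf d\text{ computes some } f:\mathcal A\cong\mathcal B\}.\]
A computable structure $\mathcal A$ is \emph{$\mathbf d$-computably categorical} if $\mathbf d\in\mathrm{IsoSpec}(\mathcal A,\mathcal B)$ for every computable copy $\mathcal B$ of $\mathcal A$, and its \emph{categoricity spectrum} is
\[\mathrm{CatSpec}(\mathcal A)=\{\mathbf d:\mathcal A\text{ is $\mathbf d$-computably categorical}\}=\bigcap_{\mathcal B\cong\mathcal A,\ \mathcal B\text{ computable}}\mathrm{IsoSpec}(\mathcal A,\mathcal B).\]
No uniformity is required: the procedure by which $\mathbf d$ computes an isomorphism may depend arbitrarily on $\mathcal B$. Let $\mathcal D(\ge\mathbf d)$ be the cone of all degrees that compute $\mathbf d$. If $\mathrm{CatSpec}(\mathcal A)=\mathcal D(\ge\mathbf d)$, then $\mathbf d$ is the \emph{degree of categoricity} of $\mathcal A$.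

Let $\{(\mathcal A_i,\mathcal B_i)\}_{i<\omega}$ list all pairs of computable copies of a computable structure $\mathcal M$. An isomorphism computes its inverse by search, and isomorphisms compose, so $\mathrm{CatSpec}(\mathcal M)=\bigcap_{i<\omega}\mathrm{IsoSpec}(\mathcal A_i,\mathcal B_i)$. The \emph{spectral dimension} of $\mathcal M$ counts how many pairs are needed for this intersection: it is the least $k$ with $1\le k\le\omega$ for which there is a nonempty $X\subseteq\omega$ with $|X|=k$ and $\mathrm{CatSpec}(\mathcal M)=\bigcap_{i\in X}\mathrm{IsoSpec}(\mathcal A_i,\mathcal B_i)$. A structure with degree of categoricity $\mathbf d$ and spectral dimension $1$ has \emph{strong degree of categoricity} $\mathbf d$. Equivalently, it has computable copies $\mathcal A,\mathcal B$ with $\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\mathcal D(\ge\mathbf d)=\mathrm{CatSpec}(\mathcal A)$: the degree $\mathbf d$ suffices for all pairs of copies, and one hardest pair shows that it is necessary. Every computably categorical structure has strong degree of categoricity $\mathbf 0$. The next example is the simplest one with a noncomputable degree.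

\begin{example}\label{ex:omega}
The order $(\omega,<)$ has strong degree of categoricity $\mathbf 0'$. In a computable copy, ``$y$ is the least element'' and ``$y$ is the successor of $x$'' are $\Pi_1$ statements, so $0'$ lists the copy in increasing order. For the hardest pair let $k_0,k_1,\dots$ be a computable one-one enumeration of $0'$, and order $\omega$ by placing the even numbers in their usual order and $2s+1$ immediately below $2k_s$. This is a computable order $\mathcal B$ of type $\omega$, and the unique $f:\mathcal B\cong(\omega,<)$ satisfies $f(2e+2)-f(2e)=2$ if and only if $e+1\in0'$.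
\end{example}

There are computable structures, even rigid ones, that have a degree of categoricity and finite spectral dimension greater than $1$, and there is a computable structure with a degree of categoricity and infinite spectral dimension. So a structure can have a degree of categoricity without having it as a strong degree. This is a statement about the structure; the same degree may still be strong for a different structure. The corresponding question about degrees is posed in \cite{LG}.

\begin{quote}
\emph{Is there a computable structure $\mathcal M$ with a degree of categoricity $\mathbf d$ such that no computable structure has strong degree of categoricity $\mathbf d$?}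
\end{quote}

The answer is yes. A \emph{tree} is a nonempty subset of $\omega^{<\omega}$ closed under initial segments; $[S]\subseteq\omega^\omega$ is the set of infinite paths of the tree $S$, and $\mathrm{Sp}(S)$ is the set of degrees that compute an element of $[S]$.

\begin{theorem}\label{thm:main}
Let $a\in\omega^\omega$ be the unique path of a computable tree $E$, with $a\ge_T0''$. There is a degree $\mathbf d$ with $\deg(a)<\mathbf d<\deg(a)''$ such that
\begin{enumerate}
\item[(1)] some computable structure $\mathcal M$ has degree of categoricity $\mathbf d$;
\item[(2)] there are no computable structures $\mathcal A,\mathcal B$ with $\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\mathcal D(\ge\mathbf d)$. In particular, no computable structure has strong degree of categoricity $\mathbf d$.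
\end{enumerate}
\end{theorem}

For every $n\ge2$ there is such an $a$ with $a\equiv_T0^{(n)}$ (Lemma~\ref{lem:jump}), so the theorem answers the question.

The proof translates both parts into statements about trees. Every nonempty isomorphism spectrum is $\mathrm{Sp}(S)$ for a computable tree $S$ (Lemma~\ref{lem:iso}). In the other direction, Theorem~\ref{thm:coding} turns a uniformly computable sequence of trees $S_m$ into a structure whose categoricity spectrum lies inside $\bigcap\{\mathrm{Sp}(S_m):[S_m]\ne\emptyset\}$ and contains every degree above $\mathbf 0''$ that computes paths of the trees with $[S_m]\neq\emptyset$ uniformly in $m$. What remains is to find a cone that is such an intersection without being the spectrum of a single tree. Theorem~\ref{thm:degree} provides a function $D$ and a tree whose paths are $D$ and further functions $y_j$, such that over $a$ any two of the $y_j$ compute $D$, while every way of mapping $D$ into an effectively closed class also works for a function that does not compute $D$. The trees $S_m$ are the parts of this tree above the initial segments of $D$ (Section~\ref{sec:main}). Along the way we characterize the strong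 degrees of categoricity above $\mathbf 0''$ (Theorem~\ref{thm:char}), determine the spectral dimension of any example (Theorem~\ref{thm:dim}), and locate the degrees $\mathbf d$ relative to the iterated jumps (Theorem~\ref{thm:location}).

\section{Merging pairs of copies}\label{sec:sums}

The natural attempt at a negative answer is to merge the pairs of copies that witness the degree of categoricity into a single pair of copies of a new structure. For finitely many pairs this works.

\begin{theorem}\label{thm:dim}
If a degree of categoricity $\mathbf d$ is not the strong degree of categoricity of any computable structure, then every computable structure with degree of categoricity $\mathbf d$ has spectral dimension $\omega$. In particular, the structure $\mathcal M$ of Theorem~\ref{thm:main} has spectral dimension $\omega$.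
\end{theorem}

\begin{proof}
Suppose that $\mathcal M$ has degree of categoricity $\mathbf d$ and $\mathrm{CatSpec}(\mathcal M)=\bigcap_{i<k}\mathrm{IsoSpec}(\mathcal A_i,\mathcal B_i)$ with $k\ge1$ finite. Replace function and constant symbols by their graphs; this changes neither the isomorphisms nor which structures are computable, since the value of a total function is found from its computable graph by search. Form the disjoint sums $\mathcal A=\bigsqcup_{i<k}\mathcal A_i$ and $\mathcal B=\bigsqcup_{i<k}\mathcal B_i$, with the $i$-th summand named by a new unary predicate. An isomorphism between such sums is a union of isomorphisms between corresponding summands, and there are finitely many summands, so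
\[\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\bigcap_{i<k}\mathrm{IsoSpec}(\mathcal A_i,\mathcal B_i)=\mathcal D(\ge\mathbf d).\]
As $\mathcal B$ is a computable copy of $\mathcal A$, this gives $\mathrm{CatSpec}(\mathcal A)\subseteq\mathcal D(\ge\mathbf d)$. Conversely, each summand of a computable copy $\mathcal C$ of $\mathcal A$ is a computable copy of $\mathcal M$ on an infinite computable set, so $\mathbf d$ computes an isomorphism from $\mathcal A$ to $\mathcal C$ summand by summand. Hence $\mathrm{CatSpec}(\mathcal A)=\mathcal D(\ge\mathbf d)=\mathrm{IsoSpec}(\mathcal A,\mathcal B)$, and $\mathcal A$ has strong degree of categoricity $\mathbf d$, a contradiction.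
\end{proof}

For infinitely many pairs the argument needs two kinds of uniformity that the definition of a degree of categoricity does not supply. The sums $\bigsqcup_{i<\omega}\mathcal A_i$ and $\bigsqcup_{i<\omega}\mathcal B_i$ are computable only if the pairs can be listed effectively, and an isomorphism between them is a whole sequence $(f_i)_{i<\omega}$ of isomorphisms, which $\mathbf d$ would have to compute uniformly in $i$. Our example exploits the first point: the copies that force the degree $\mathbf d$ occur in a computable list $\mathcal N^{(0)},\mathcal N^{(1)},\dots$ of structures, many of which are not copies at all, and one cannot tell which are (Remark~\ref{rem:G}).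

\section{Trees and effectively closed classes}\label{sec:trees}

\subsection*{Conventions}
Oracles are functions in $\omega^\omega$, sets are identified with their characteristic functions, and $x\oplus y$ is the function with $2n\mapsto x(n)$, $2n+1\mapsto y(n)$. For strings, $\sigma\subseteq\tau$ means that $\sigma$ is an initial segment of $\tau$; $x{\upharpoonright}n$ is the initial segment of length $n$; $\sigma^{\frown}b$ is $\sigma$ followed by $b$, a \emph{child} of $\sigma$; and $[\sigma]$ is the set of finite or infinite sequences extending $\sigma$, including $\sigma$. In a computation $\Phi^{a\oplus\tau}$ with $\tau$ a finite string, queries to $\tau$ beyond $|\tau|$ diverge. Thus $\Phi^{a\oplus x}(k)$ converges if and only if $\Phi^{a\oplus\tau}(k)$ converges for some finite $\tau\subset x$, and a computation with oracle $a\oplus\tau$ persists, with the same value, for all extensions of $\tau$.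

We use the following textbook facts, all uniformly in indices. The jump $x'$ decides $\Sigma_1(x)$ and $\Pi_1(x)$ questions, and $x''$ decides $\Sigma_2(x)$ and $\Pi_2(x)$ questions. By the \emph{limit lemma}, a function is $x'$-computable if and only if it is the pointwise limit of a total $x$-computable approximation.

For a set $W$ of strings let
\[\mathcal P(W)=\{x\in\omega^\omega: x{\upharpoonright}n\notin W\text{ for all }n\}.\]
If $W$ is c.e.\ and $\mathcal P(W)\ne\emptyset$, then $\mathcal P(W)=[S]$ for a computable tree $S$, namely the set of all $\tau$ no initial segment of which is enumerated into $W$ within $|\tau|$ steps.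

\begin{lemma}\label{lem:iso}
For computable structures $\mathcal A,\mathcal B$ in the same language there is a c.e.\ set $W$ of strings with $\{f\oplus f^{-1}:f:\mathcal A\cong\mathcal B\}=\mathcal P(W)$. If this set is nonempty, it is $[S]$ for a computable tree $S$, and $\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\mathrm{Sp}(S)$.
\end{lemma}

\begin{proof}
Read a string as a finite part of $f\oplus g$. Enumerate it into $W$ if it shows $g(f(i))\ne i$ or $f(g(i))\neq i$ for some $i$; or a relation that holds of a tuple in $\mathcal A$ but not of its $f$-image in $\mathcal B$, or conversely; or $f(F^{\mathcal A}(\bar\imath))\ne F^{\mathcal B}(f(\bar\imath))$ for a function symbol $F$; or $f(c^{\mathcal A})\ne c^{\mathcal B}$ for a constant $c$. Then $f\oplus g\in\mathcal P(W)$ if and only if $f$ is an isomorphism with inverse $g$. The last statement holds because $f\equiv_Tf\oplus f^{-1}$.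
\end{proof}

The inverse is included because surjectivity of $f$ alone cannot be refuted by a finite part of $f$.

\begin{lemma}\label{lem:jump}
If $a$ is the unique path of a computable tree $E$, then some function of degree $\deg(a)'$ is the unique path of a computable tree. Hence so is some function of degree $\deg(a)''$, and, for every $n$, some function of degree $\mathbf 0^{(n)}$.
\end{lemma}

\begin{proof}
For $x\in\omega^\omega$ let $j_x(e)=0$ if $\Phi_e^x(e)$ diverges, and otherwise let $j_x(e)=1+s$ for the least $s$ such that the computation halts in $s$ steps with queries below $s$. Then $x\oplus j_x\equiv_Tx'$. Read a string as a finite part $\bar x\oplus\bar y$ and put it into $W$ if $\bar x\notin E$; or $\bar y(e)=0$ and $\Phi_e^{\bar x}(e)$ halts; or $\bar y(e)=1+s$ with $s\le|\bar x|$ and $s$ is not the least number such that $\Phi_e^{\bar x}(e)$ halts in $s$ steps with queries below $s$. Then $W$ is c.e.\ and $\mathcal P(W)=\{a\oplus j_a\}$. For the last statement iterate, starting from the constant function $0$.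
\end{proof}

The trees produced by our priority construction are computable only from $a'$. The next lemma replaces them by computable trees: a path is required to carry $a$ itself, a candidate path $x$, and, for each initial segment of $x$, infinitely many witnesses that an $a$-computable approximation puts that segment into the tree.

\begin{lemma}\label{lem:lower}
Let $a$ be the unique path of a computable tree $E$ and let $(S_m)$ be a uniformly $a'$-computable sequence of trees. There are uniformly computable trees $\hat S_m$ such that every path of $\hat S_m$ computes $a$ and an element of $[S_m]$, and such that, uniformly in $m$, one computes a path of $\hat S_m$ from $a\oplus x$ for any $x\in[S_m]$. In particular $[\hat S_m]\ne\emptyset$ if and only if $[S_m]\ne\emptyset$.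
\end{lemma}

\begin{proof}
By the limit lemma there is a functional $\Gamma$ with $\Gamma^a(m,\tau,b)\in\{0,1\}$ total and $\lim_b\Gamma^a(m,\tau,b)=1$ if $\tau\in S_m$, and $=0$ otherwise. Fix a computable pairing bijection with $l\le\langle l,r\rangle$. Identify a string of coded triples with a triple of strings $(\bar a,\bar x,\bar w)$ of equal length $n$, and put it into $\hat S_m$ if $\bar a\in E$ and, for every $i=\langle l,r\rangle<n$, writing $\bar w(i)=\langle b,s\rangle$, we have $b\ge r$, and if $s\le n$ then $\Gamma^{\bar a\upharpoonright s}(m,\bar x{\upharpoonright}l,b)$ converges to $1$ in at most $s$ steps. A shorter string is subject to fewer conditions, so $\hat S_m$ is a tree, and it is computable uniformly in $m$.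

The first component of a path is a path of $E$, so a path has the form $(a,x,w)$, and for all $l,r$ there is $b\ge r$ with $\Gamma^a(m,x{\upharpoonright}l,b)=1$. The limit over $b$ exists and the value $1$ occurs infinitely often, so the limit is $1$, and $x\in[S_m]$. Conversely, given $a$ and $x\in[S_m]$, let $w(\langle l,r\rangle)$ be the least $\langle b,s\rangle$ such that $b\ge r$ and $\Gamma^{a\upharpoonright s}(m,x{\upharpoonright}l,b)$ converges to $1$ in at most $s$ steps. Then $(a,x,w)\in[\hat S_m]$.
\end{proof}

\section{Coding trees into isomorphisms}\label{sec:coding}

\begin{theorem}\label{thm:coding}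
Let $(S_m)$ be uniformly computable trees and $G=\{m:[S_m]\ne\emptyset\}$. There are computable structures $\mathcal N$ and $\mathcal N^{(m)}$ $(m\in\omega)$ such that:
\begin{enumerate}
\item[(a)] if $m\in G$, then $\mathcal N^{(m)}\cong\mathcal N$, and every isomorphism $\mathcal N\to\mathcal N^{(m)}$ computes an element of $[S_m]$;
\item[(b)] if $h\ge_T0''$ and $\Theta$ is a functional with $\Theta^h(m,\cdot)\in[S_m]$ for all $m\in G$, then for every computable $\mathcal B\cong\mathcal N$, $h$ computes an isomorphism $\mathcal N\to\mathcal B$.
\end{enumerate}
\end{theorem}

In (b) the oracle $h$ is not assumed to know $G$; for $m\notin G$ the function $\Theta^h(m,\cdot)$ may be partial. Part (a) is a direct coding. The work lies in (b), which concerns all computable copies of $\mathcal N$, not only those that we build.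

\subsection{Towers over a tree}

The finite subsets of a set $Z$ form the $\mathbb F_2$-vector space with basis $Z$: the sum $+$ is symmetric difference and $0$ is the empty set. For $v\subseteq Z$ and $z\in Z$ we write $v(z)\in\mathbb F_2$ for the characteristic function.

The language has unary predicates $U_{m,n}$, unary functions $F_{m,\sigma}$ for all $\sigma\in\omega^{<\omega}$, one more unary function $p$, and constants $c_m$ ($m,n\in\omega$). Let $(Q_m)$ be uniformly computable trees; they are built from the $S_m$ in Section~\ref{sub:Q}, and the language does not depend on them. Let $V_{m,n}$ be the space of finite subsets of $Q_m\cap\omega^n$, and let $p:V_{m,n+1}\to V_{m,n}$ be the linear map with $p(\{\sigma\})=\{\sigma{\upharpoonright}n\}$. Thus $\sigma\in p(X)$ if and only if $\sigma$ has an odd number of children in $X$, and $V_{m,0}=\{0,\{\emptyset\}\}$.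

The universe of $\mathcal N$ is the set of triples $(m,n,X)$ with $X\in V_{m,n}$, an infinite computable set that we identify with $\omega$. The predicate $U_{m,n}$ holds of the triples $(m,n,X)$. If $\sigma\in Q_m\cap\omega^n$, then $F_{m,\sigma}$ maps $(m,n,X)$ to $(m,n,X+\{\sigma\})$ and is the identity outside $U_{m,n}$; if $\sigma\notin Q_m$, then $F_{m,\sigma}$ is the identity. Further $p(m,n+1,X)=(m,n,p(X))$, $p$ is the identity on $U_{m,0}$, and $c_m=(m,0,\emptyset)$. So $U_{m,n}$ is the space $V_{m,n}$ with its translations but, for $n\ge1$, without a named origin.

Call a structure $\mathcal C$ in this language a \emph{tower} if the $U_{m,n}$ partition its universe; $F_{m,\sigma}$ is the identity if $\sigma\notin Q_m$, and outside $U_{m,|\sigma|}$ in any case; the $F_{m,\sigma}$ with $\sigma\in Q_m\cap\omega^n$ generate a free and transitive action $(w,X)\mapsto w+X$ of $V_{m,n}$ on $U_{m,n}$, with $F_{m,\sigma}(w)=w+\{\sigma\}$; $p$ maps $U_{m,n+1}$ to $U_{m,n}$ with $p(w+X)=p(w)+p(X)$ and is the identity on $U_{m,0}$; and $c_m\in U_{m,0}$. Every copy of $\mathcal N$ is a tower. In a tower choose \emph{base points} $w_{m,0}=c_m$ and $w_{m,n}\in U_{m,n}$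 for $n\ge1$. The \emph{cochain} $\gamma=(\gamma_{m,n})$ measures the failure of $p$ to send base points to base points: $\gamma_{m,n}$ is the unique element of $V_{m,n}$ with
\[p(w_{m,n+1})=w_{m,n}+\gamma_{m,n}.\]
A \emph{solution} for $\gamma$ is a family $v_{m,n}\in V_{m,n}$ such that for all $m,n$
\begin{equation}\label{eq:sol}
v_{m,0}=0,\qquad v_{m,n}=\gamma_{m,n}+p(v_{m,n+1}).
\end{equation}

\begin{lemma}\label{lem:sol}
Let $\mathcal C$ be a tower with base points $w_{m,n}$ and cochain $\gamma$. The isomorphisms $f:\mathcal N\to\mathcal C$ are exactly the maps $f(m,n,X)=w_{m,n}+v_{m,n}+X$ with $v$ a solution for $\gamma$. If $\mathcal C$ and the family of base points are computable, then $f$ and $v$ compute each other.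
\end{lemma}

\begin{proof}
If $f$ preserves the $U_{m,n}$ and commutes with the $F_{m,\sigma}$, let $v_{m,n}$ be defined by $f(m,n,\emptyset)=w_{m,n}+v_{m,n}$; then $f$ has the stated form. Conversely, for any family $v$ the stated map is a bijection, because the actions are free and transitive, and it preserves the $U_{m,n}$ and commutes with the $F_{m,\sigma}$. It commutes with $p$ on $U_{m,0}$, where $p$ is the identity. On $U_{m,n+1}$,
\[p(f(m,n+1,X))=w_{m,n}+\gamma_{m,n}+p(v_{m,n+1})+p(X),\qquad f(p(m,n+1,X))=w_{m,n}+v_{m,n}+p(X),\]
and these agree if and only if $v_{m,n}=\gamma_{m,n}+p(v_{m,n+1})$. Finally $f(c_m)=c_m$ if and only if $v_{m,0}=0$. In the computable case $v$ computes $f$, and $v_{m,n}$ is found from $f$ by searching for the $X$ with $w_{m,n}+X=f(m,n,\emptyset)$.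
\end{proof}

Every computable family $\gamma_{m,n}\in V_{m,n}$ is the cochain of a computable tower $\mathcal N^\gamma$: redefine $p$ in $\mathcal N$ by $p(m,n+1,X)=(m,n,p(X)+\gamma_{m,n})$ and take the base points $(m,n,\emptyset)$. The equations \eqref{eq:sol} for different $m$ do not interact. Two examples show how solutions code paths and why the trees $Q_m$ cannot simply be the $S_m$.

\begin{example}[a twist at the root]\label{ex:root}
Fix $m$, let $\gamma_{m,0}=\{\emptyset\}$, let all other $\gamma_{m',n}$ be $0$, and put $\mathcal N^{(m)}=\mathcal N^\gamma$. On component $m$, writing $v_n=v_{m,n}$, the equations read $v_0=0$, $p(v_1)=\{\emptyset\}$, and $p(v_{n+1})=v_n$ for $n\ge1$. So $|v_1|$ is odd, and each $\sigma\in v_n$ with $n\ge1$ has an odd number of children in $v_{n+1}$. Choosing a node of $v_1$, a child of it in $v_2$, and so on, we compute a path of $Q_m$ from any solution. Conversely, if $x\in[Q_m]$, then $v_0=0$, $v_n=\{x{\upharpoonright}n\}$ for $n\ge1$, and $0$ on the other components, is a solution. Thus $\mathcal N^{(m)}\cong\mathcal N$ if and only if $[Q_m]\ne\emptyset$, and every isomorphism computes a path of $Q_m$.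
\end{example}

\begin{example}[infinitely many twists]\label{ex:many}
Fix $m$ and drop it. Suppose that $\alpha_1,\alpha_2,\dots$ is a computable sequence of nodes of $Q$ with $|\alpha_n|=n$ and pairwise distinct initial segments $\beta_n=\alpha_n{\upharpoonright}1$, and that each $\alpha_n$ lies on a path $x_n\in[Q]$. Let $\gamma_n=\{\alpha_n\}$ for $n\ge1$ and $\gamma_0=0$. Then $v_k=\{x_n{\upharpoonright}k:1\le n<k\}$ is a solution, as $\gamma_k+p(v_{k+1})=\{x_k{\upharpoonright}k\}+\{x_n{\upharpoonright}k:1\le n\le k\}$ for $k\geq1$, and $v_1=0$. So $\mathcal N^\gamma\cong\mathcal N$. Now let $v$ be any solution. For $k\ge1$ equation \eqref{eq:sol} gives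
\[|v_k\cap[\beta_n]|\equiv|\gamma_k\cap[\beta_n]|+|v_{k+1}\cap[\beta_n]|\pmod2.\]
Since $v_1$ is finite, $\beta_n\notin v_1$ for almost all $n$. For these $n$ the number $|v_k\cap[\beta_n]|$ is even for $k\le n$ and odd for $k>n$, and choosing children as in Example~\ref{ex:root} yields a path through $\beta_n$. So every isomorphism computes paths through almost all $\beta_n$, uniformly in $n$, whereas in Theorem~\ref{thm:coding}(b) we are given a single path.
\end{example}

We defend against such copies by building $Q_m$ while watching all candidates for copies. When the cochain of a candidate puts an odd number of nodes of some level $n$ above a node $\beta$, we \emph{freeze} the tree above $\beta$, at a moment when it has no node longer than $n$. The parity relation of Example~\ref{ex:many}, read downward from the empty level $n+1$, then forces $\beta$ into every solution. A solution is finite on each level, so a true copy can freeze only finitely many children of a node. A candidate that freezes infinitely many is not a copy and may be ignored from then on.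

\subsection{The trees $Q_m$}\label{sub:Q}

Let $\varphi_e$ be the $e$-th partial computable function, viewed as answering atomic queries in our language about elements of $\omega$, and let $\mathcal N_e$ be the partial structure that it describes. Every computable structure in the language is some $\mathcal N_e$; we write $\mathcal N_e\cong\mathcal N$ if $\varphi_e$ is total and describes a copy of $\mathcal N$. We build $Q_m$ in stages; $Q_{m,t}$ is the finite part built by the end of stage $t$.

\medskip\noindent\emph{The cochain of a candidate.} Let $w^e_{m,0}=c_m$, and for $n\ge1$ let $w^e_{m,n}$ be the least element of $U_{m,n}$ in $\mathcal N_e$, found by search (which may not terminate). For a finite set $X$ of strings let $F_X$ be the composition of the $F_{m,\sigma}$, $\sigma\in X$, in a fixed order. Let $t>n$ be the first stage, if any, such that within $t$ steps $w^e_{m,n}$ and $w^e_{m,n+1}$ are found and $\varphi_e$ confirms $F_X(w^e_{m,n})=p(w^e_{m,n+1})$ for some $X\subseteq Q_{m,t-1}\cap\omega^n$ of code below $t$. At that stage $\gamma^e_{m,n}$ is set to be the least such $X$ and is fixed forever; it is \emph{defined by stage} $t'$ for all $t'\ge t$.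 If $\mathcal N_e\cong\mathcal N$, then all $\gamma^e_{m,n}$ become defined, and since the action is free they form the cochain of $\mathcal N_e$ for the base points $w^e_{m,n}$.

\medskip\noindent\emph{Labels.} Fix $m$ and drop it from the notation. The nodes of $Q$ are strings of (codes of) \emph{labels} $\lambda=(s,g,I,t)$ with $s,t\in\omega$, $g\in\omega\cup\{\infty\}$, and $I\subseteq\omega$ finite. For $\sigma=(\lambda_0,\dots,\lambda_{n-1})$ write $\lambda_i=(s_i,g_i,I_i,t_i)$, or $g_i(\sigma)$, $I_i(\sigma)$ when $\sigma$ must be named. The four entries have the following roles.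
\begin{itemize}
\item $s_i$ is the $i$-th entry of a string in $S_m$.
\item $g_i$ is a guess about the candidate $\mathcal N_i$: $g_i=\infty$ says that all $\gamma^i_k$ become defined, and $g_i=k$ says that $\gamma^i_k$ never does. The guess is needed because we wait for cochains to appear before extending a node, and we must not wait for a candidate that never answers.
\item $I_i$ is the set of candidates $e$ that are ignored from now on, on the grounds that $\sigma{\upharpoonright}i$ has infinitely many children frozen for $e$.
\item $t_i$ is the stage at which $\sigma{\upharpoonright}(i+1)$ enters $Q$. It makes $Q$ computable, and it gives each node infinitely many possible children with the same $s,g,I$.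
\end{itemize}
The candidates \emph{active} at $\sigma$ are those guessed total and not yet ignored:
\[\mathrm{Act}(\sigma)=\{e<|\sigma|:g_e=\infty\text{ and }e\notin I_i\text{ for all }i\text{ with }e\le i<|\sigma|\}.\]
A node $\sigma$ is \emph{$e$-frozen by stage $t$} if $e\in\mathrm{Act}(\sigma)$ and for some $n\ge|\sigma|$ all $\gamma^e_i$ with $i\le n$ are defined by stage $t$ and $|\gamma^e_n\cap[\sigma]|$ is odd. It is \emph{$e$-frozen} if this holds for some $t$. Let $\mathrm{fr}_e(\rho,t)$ be the number of children $\tau\in Q_{t-1}$ of $\rho$ that are $e$-frozen by stage $t$.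

\medskip\noindent\emph{Construction.} Let $Q_0=\{\emptyset\}$. At stage $t\ge1$ consider each $\sigma\in Q_{t-1}$, with $n=|\sigma|$, and each label $\lambda=(s,g,I,t)$ such that $s<t$; $g<t$ or $g=\infty$; and $I\subseteq\mathrm{Act}(\sigma)$ or, if $g=\infty$, $I\subseteq\mathrm{Act}(\sigma)\cup\{n\}$. With $g_n:=g$, put $\sigma^{\frown}\lambda$ into $Q$ if and only if
\begin{enumerate}
\item[(Q0)] $(s_0,\dots,s_{n-1},s)\in S_m$;
\item[(Q1)] no $\rho\subseteq\sigma$ is $e$-frozen by stage $t$ for any $e$;
\item[(Q2)] for each $j\le n$ with $g_j=k\in\omega$, $\gamma^j_k$ is not defined by stage $t$;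
\item[(Q3)] for each $j\le n$ with $g_j=\infty$, $\gamma^j_i$ is defined by stage $t$ for all $i\le n$;
\item[(Q4)] for each $i<n$ and $e\in I_i$, $\mathrm{fr}_e(\sigma{\upharpoonright}i,t)\ge n-i$.
\end{enumerate}
Condition (Q1) is the freezing. (Q2) kills a refuted finite guess. (Q3) keeps the tree from growing faster than the cochain, so that a node frozen because of level $n$ has no extension beyond level $n$; without it, later $\gamma^e_i$ could cancel the odd count on higher levels. (Q4) demands one more frozen child as evidence for each further level built on the decision to ignore $e$.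

There is no circularity: which $\gamma^e_i$ are defined by stage $t$ depends only on $Q_{t-1}$. Finitely many nodes enter at each stage, and a node whose last label has final entry $t$ enters at stage $t$ or never. So the $Q_m$ are uniformly computable trees. By (Q0), a path of $Q_m$ computes the element $(s_i)_{i<\omega}$ of $[S_m]$. The restrictions do not destroy all paths:

\begin{lemma}\label{lem:lift}
From $f\oplus0''$ with $f\in[S_m]$ one computes, uniformly in $m$, a path $x\in[Q_m]$.
\end{lemma}

\begin{proof}
Call $\sigma\in Q$ \emph{sound} if all its guesses are true and it is never blocked: (i) no $\rho\subseteq\sigma$ is $e$-frozen for any $e$; (ii) for $j<|\sigma|$, if $g_j=k\in\omega$ then $\gamma^j_k$ is never defined, and if $g_j=\infty$ then all $\gamma^j_i$ become defined; (iii) if $i<|\sigma|$ and $e\in I_i$, then $\sigma{\upharpoonright}i$ has infinitely many $e$-frozen children in $Q$. The empty string is sound, since $\mathrm{Act}(\emptyset)=\emptyset$.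

Let $\sigma$ be sound with $|\sigma|=n$ and $(s_0,\dots,s_{n-1})=f{\upharpoonright}n$. Let $g=\infty$ if all $\gamma^n_i$ become defined, and otherwise let $g$ be the least $k$ such that $\gamma^n_k$ is never defined. Let $I$ be the set of those $e$ in $\mathrm{Act}(\sigma)$, or in $\mathrm{Act}(\sigma)\cup\{n\}$ if $g=\infty$, for which $\sigma$ has infinitely many $e$-frozen children. Put $\tau_t=\sigma^{\frown}(f(n),g,I,t)$. Condition (Q0) holds since $f\in[S_m]$; (Q1) holds by (i); (Q2) holds at all stages and (Q3) at all large stages by (ii) and the choice of $g$; and (Q4), which concerns only $i<n$, holds at all large stages by (iii). So $\tau_t\in Q$ for all large $t$. These $\tau_t$ satisfy (ii) and (iii) by the choice of $g$ and $I$. The finite set $\mathrm{Act}(\tau_t)$ does not depend on $t$ and is disjoint from $I$, so for each $e$ in it only finitely many children of $\sigma$ are $e$-frozen. The $\tau_t$ are distinct children of $\sigma$; hence for all large $t$ the node $\tau_t$ is not $e$-frozen for any $e$, and it is sound.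

The questions ``do all $\gamma^n_i$ become defined'' and ``are infinitely many children $e$-frozen'' are $\Pi_2$; ``$\gamma^n_k$ is never defined'' and ``$\tau_t$ is never $e$-frozen'' are $\Pi_1$. So $f\oplus0''$ finds $g$, $I$, and the least $t$ such that $\tau_t\in Q$ is sound. Iterating from $\emptyset$ gives $x$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:coding}(a)]
Let $\mathcal N^{(m)}$ be as in Example~\ref{ex:root}. If $m\in G$, then $[Q_m]\ne\emptyset$ by Lemma~\ref{lem:lift}, so $\mathcal N^{(m)}\cong\mathcal N$, and every isomorphism computes a path of $Q_m$, hence an element of $[S_m]$.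
\end{proof}

\subsection{Isomorphisms onto an arbitrary copy}

Let $\mathcal B=\mathcal N_e\cong\mathcal N$. By Lemma~\ref{lem:sol} there is a solution $v^*$ for the cochain $\gamma^e$, about whose complexity we know nothing. We use it only as a witness to finiteness and construct another solution that $h$ can compute. Fix $m$ and drop it, and write $\gamma_n=\gamma^e_{m,n}$. All $\gamma_n$ are defined, the sequence $(\gamma_n)$ is computable, and $\gamma_n\subseteq Q\cap\omega^n$ is finite. ``Frozen'' means $e$-frozen, and all nodes are in $Q$.

Call $\sigma\in Q$ \emph{bounded} if the lengths of the elements of $Q\cap[\sigma]$ are bounded. For bounded $\sigma$ the set $\bigcup_i\gamma_i\cap[\sigma]$ is finite; let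
\[\mathrm{tot}(\sigma)=\sum_i|\gamma_i\cap[\sigma]|\bmod 2.\]
The children of a bounded node $\sigma$ of length $n$ are bounded, only finitely many of them have an extension in $\bigcup_i\gamma_i$, and splitting $[\sigma]$ into $\sigma$ and the cones above its children gives
\begin{equation}\label{eq:tot}
\mathrm{tot}(\sigma)=\gamma_n(\sigma)+\sum_{\tau\text{ child of }\sigma}\mathrm{tot}(\tau).
\end{equation}
At a bounded node a solution has no freedom.

\begin{lemma}\label{lem:forced}
If $\sigma$ is bounded, then $v^*_{|\sigma|}(\sigma)=\mathrm{tot}(\sigma)$.
\end{lemma}

\begin{proof}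
Evaluated at $\sigma$ with $|\sigma|=n$, equation \eqref{eq:sol} reads $v^*_n(\sigma)=\gamma_n(\sigma)+\sum_\tau v^*_{n+1}(\tau)$, the sum being over the children of $\sigma$. Compare with \eqref{eq:tot} and use induction on the height of $Q\cap[\sigma]$.
\end{proof}

\begin{lemma}\label{lem:bounded}
\begin{enumerate}
\item[(a)] If $\mu$ is frozen and $n\ge|\mu|$ is least with $|\gamma_n\cap[\mu]|$ odd, then $Q\cap[\mu]$ is finite, its elements have length at most $n$, and $\mathrm{tot}(\mu)=1$.
\item[(b)] If $|\sigma|>e$, $g_e(\sigma)=k\in\omega$, and $\gamma_k$ is defined by stage $t$, then $Q\cap[\sigma]\subseteq Q_t$.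
\item[(c)] Every $\rho\in Q$ has only finitely many frozen children.
\item[(d)] If $i<|\sigma|$ and $e\in I_i(\sigma)$, and $F$ is the number of frozen children of $\sigma{\upharpoonright}i$, then the elements of $Q\cap[\sigma{\upharpoonright}(i+1)]$ have length at most $i+1+F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $t$ be least such that all $\gamma_i$ with $i\le n$ are defined by stage $t$. Then $\mu$ is frozen by stage $t$, and from stage $t$ on (Q1) forbids new proper extensions of $\mu$; so $Q\cap[\mu]$ is finite. An extension of $\mu$ of length $n+1$ is proper and has $g_e=\infty$ with $e<|\mu|\le n$, so by (Q3) it could enter only at a stage by which all $\gamma_i$, $i\le n$, are defined, that is, at a stage $\ge t$. Hence there is none. In $\mathrm{tot}(\mu)$ the levels below $n$ contribute even numbers, level $n$ an odd number, and higher levels nothing.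

(b) Every element of $Q\cap[\sigma]$ has length $>e$ and $g_e=k$, so by (Q2) it enters at a stage by which $\gamma_k$ is not defined.

(c) By (a) and Lemma~\ref{lem:forced}, the frozen children of $\rho$ lie in the finite set $v^*_{|\rho|+1}$.

(d) A proper extension of $\sigma{\upharpoonright}(i+1)$ of length $n+1$ has $n>i$, so by (Q4) it enters at a stage $t$ with $n-i\le\mathrm{fr}_e(\sigma{\upharpoonright}i,t)\le F$.
\end{proof}

Part (c) is where the hypothesis $\mathcal N_e\cong\mathcal N$ pays off: it makes the decision to ignore $e$ wrong everywhere, and (d) says that wrong decisions die out.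

Nodes of length at most $e$ carry no information about $e$, so we first work on the levels $n\ge e+1$. Call $\sigma\in Q$ with $|\sigma|\ge e+1$ \emph{free} if $e\in\mathrm{Act}(\sigma)$ and no $\rho\subseteq\sigma$ is frozen. If $\sigma$ is not free, then some $\rho\subseteq\sigma$ is frozen, or $g_e(\sigma)\in\omega$, or $e\in I_i(\sigma)$ for some $i$ with $e\le i<|\sigma|$; so $\sigma$ is bounded by Lemma~\ref{lem:bounded}(a), (b), (d). These three conditions pass to children, so children of non-free nodes are non-free. At non-free nodes the value of a solution is forced, and at free nodes we choose $0$: for $|\sigma|=n\ge e+1$ let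
\[v'_n(\sigma)=0\ \text{ if $\sigma$ is free},\qquad v'_n(\sigma)=\mathrm{tot}(\sigma)\ \text{ otherwise}.\]
By Lemma~\ref{lem:forced}, $v'_n\subseteq v^*_n$ as sets, so $v'_n$ is finite and $v'_n\in V_n$.

\begin{lemma}\label{lem:vprime}
$v'_n=\gamma_n+p(v'_{n+1})$ for all $n\ge e+1$.
\end{lemma}

\begin{proof}
We evaluate at a node of length $n$. At a non-free node the equation is \eqref{eq:tot}. Let $\mu$ be free, $|\mu|=n$. Since $e\in\mathrm{Act}(\mu)$, all $\gamma_i$ are defined and $\mu$ is not frozen, $|\gamma_i\cap[\mu]|$ is even for all $i\ge n$. For $i=n$ this says $\gamma_n(\mu)=0$. It remains to show that $\sum_\tau v'_{n+1}(\tau)=0$, the sum being over the children of $\mu$.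

A child $\tau$ with $e\in\mathrm{Act}(\tau)$ is either free or frozen; a child with $e\notin\mathrm{Act}(\tau)$ has $e\in I_n(\tau)$, because $e\in\mathrm{Act}(\mu)$. Let $C$ be the set of frozen children and $C'$ the set of children with $e\in I_n(\tau)$. The set $C$ is finite and each $Q\cap[\tau]$, $\tau\in C$, is finite, by Lemma~\ref{lem:bounded}(c), (a); the extensions of elements of $C'$ have length at most $n+1+|C|$ by (d). So there is one bound $N$ on the lengths of all nodes above elements of $C\cup C'$. For $i\ge n+1$ the even number $|\gamma_i\cap[\mu]|$ is the sum of the $|\gamma_i\cap[\tau]|$ over all children, and the terms for free children are even. Hence $\sum_{\tau\in C\cup C'}|\gamma_i\cap[\tau]|$ is even. Summing over $n+1\le i\le N$, a finite sum of finite sums, gives $\sum_{\tau\in C\cup C'}\mathrm{tot}(\tau)=0$ in $\mathbb F_2$. Since $v'_{n+1}$ vanishes at free children, this is the claim.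
\end{proof}

\begin{lemma}\label{lem:vcomp}
The finite sets $v'_n$, $n\ge e+1$, are computable from $0''$, uniformly in $n$ and $m$.
\end{lemma}

\begin{proof}
We first compute $v'_{|\sigma|}(\sigma)$ from $0'$. The set $\mathrm{Act}(\sigma)$ is computable and being frozen is $\Sigma_1$, so $0'$ decides whether $\sigma$ is free and, if not, for which of the three reasons. We then need a bound on the lengths in $Q\cap[\sigma]$. If $\rho\subseteq\sigma$ is frozen, the $n$ of Lemma~\ref{lem:bounded}(a) for $\rho$ is found by search. If $g_e(\sigma)=k\in\omega$, find a stage $t$ by which $\gamma_k$ is defined and take a bound for $Q_t$. If $e\in I_i(\sigma)$, the frozen children of $\sigma{\upharpoonright}i$ form a finite, uniformly c.e.\ set; $0'$ finds its size $F$ by asking for $k=1,2,\dots$ whether there are at least $k$ of them until the answer is no, and the bound is $i+1+F$. Given the bound, $\mathrm{tot}(\sigma)$ is computed from $(\gamma_i)$. Finally, $0''$ searches for a finite $X\subseteq Q\cap\omega^n$ such that $v'_n=1$ on $X$ and $v'_n=0$ on $(Q\cap\omega^n)\setminus X$, a condition that is $\Pi_1$ relative to $0'$.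
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:coding}(b)]
On component $m$ let $u_n=v'_n$ for $n\ge e+1$, and $u_n=\gamma_n+p(u_{n+1})$ for $n=e,e-1,\dots,0$. Then $u_n=\gamma_n+p(u_{n+1})$ for all $n$ by Lemma~\ref{lem:vprime}, the family $u$ is $h$-computable by Lemma~\ref{lem:vcomp}, and $u_0$ is $0$ or $\{\emptyset\}$. If $u_0=0$, then $u$ satisfies \eqref{eq:sol} on component $m$. Suppose $u_0=\{\emptyset\}$. Then $z=v^*+u$ satisfies $z_0=\{\emptyset\}$ and $z_n=p(z_{n+1})$ for all $n$. Choosing children successively in $z_1,z_2,\dots$ shows $[Q_m]\ne\emptyset$, hence $m\in G$. So $\Theta^h(m,\cdot)\in[S_m]$, and by Lemma~\ref{lem:lift} $h$ computes some $x\in[Q_m]$. The family $u_n+\{x{\upharpoonright}n\}$ vanishes at $n=0$ and satisfies \eqref{eq:sol}, because $p(\{x{\upharpoonright}(n+1)\})=\{x{\upharpoonright}n\}$. The oracle $h$ sees which case applies by computing $u_0$, and it calls $\Theta$ only for an $m$ that is thereby known to lie in $G$. With $e$ fixed the procedure is uniform in $m$, so $h$ computes a solution on all components, and by Lemma~\ref{lem:sol} an isomorphism $\mathcal N\to\mathcal B$.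
\end{proof}

The hypothesis $h\ge_T0''$ was used twice: to find the finite sets $v'_n$, and to lift a path of $S_m$ to a path of $Q_m$.

\subsection{Strong degrees of categoricity above $\mathbf 0''$}

Applied to a single tree, Theorem~\ref{thm:coding} reverses Lemma~\ref{lem:iso}.

\begin{theorem}\label{thm:char}
For a degree $\mathbf d\ge\mathbf 0''$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\mathbf d$ is the strong degree of categoricity of some computable structure;
\item[(ii)] $\mathcal D(\ge\mathbf d)=\mathrm{IsoSpec}(\mathcal A,\mathcal B)$ for some computable $\mathcal A,\mathcal B$;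
\item[(iii)] $\mathcal D(\ge\mathbf d)=\mathrm{Sp}(S)$ for some computable tree $S$.
\end{enumerate}
\end{theorem}

\begin{proof}
(i)$\Rightarrow$(ii) holds by definition, and (ii)$\Rightarrow$(iii) is Lemma~\ref{lem:iso}. For (iii)$\Rightarrow$(i) apply Theorem~\ref{thm:coding} with $S_m=S$ for all $m$. By (a), $\mathcal N^{(0)}\cong\mathcal N$ and every isomorphism $\mathcal N\to\mathcal N^{(0)}$ computes a path of $S$, so $\mathrm{IsoSpec}(\mathcal N,\mathcal N^{(0)})\subseteq\mathcal D(\ge\mathbf d)$. An $h\in\mathbf d$ computes $0''$ and a path of $S$, which serves for all $m$. So (b) gives $\mathcal D(\ge\mathbf d)\subseteq\mathrm{CatSpec}(\mathcal N)\subseteq\mathrm{IsoSpec}(\mathcal N,\mathcal N^{(0)})$, and the three sets are equal.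
\end{proof}

\section{The degree}\label{sec:degree}

\begin{theorem}\label{thm:degree}
Let $a\in\omega^\omega$. There are $D\in\omega^\omega$, an $a'$-computable sequence of strings $(\delta_t)$, a set $J\subseteq\omega$, functions $y_j\in\omega^\omega$ $(j\in J)$, and an $a'$-computable tree $T$ such that
\begin{enumerate}
\item[(C1)] $D\not\le_Ta$, and for every $n$, $\delta_t\supseteq D{\upharpoonright}n$ for all large $t$;
\item[(C2)] $[T]=\{D\}\cup\{y_j:j\in J\}$, and these functions are pairwise distinct;
\item[(C3)] if $i\ne j$ are in $J$, then $D\le_Ta\oplus y_i\oplus y_j$;
\item[(C4)] if $W$ is a c.e.\ set of strings, $\Phi$ is a functional, and $\Phi^{a\oplus D}\in\mathcal P(W)$, then there is $y$ with $\Phi^{a\oplus y}\in\mathcal P(W)$ and $D\not\le_Ta\oplus y$.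
\end{enumerate}
\end{theorem}

Property (C4) will show that the cone above $a\oplus D$ is not an isomorphism spectrum, and (C1)--(C3) that it is nevertheless an intersection of spectra of trees.

\subsection{One requirement, and two}

Let $(\Phi_j,W_j)$ list all pairs of a functional and a c.e.\ set of strings, $\theta_j$ all partial $a$-computable functions, and $\Psi_k$ all functionals. Requirement $R_j$ is (C4) for $(\Phi_j,W_j)$. We have the oracle $a'$, which answers questions of the form ``is there a string $\tau$ such that an $a\oplus\tau$-computation converges''.

Consider $R_0$ alone, working above a string $\rho$ that $D$ is to extend. If some $\tau\supseteq\rho$ has $\Phi_0^{a\oplus\tau}{\upharpoonright}n\in W_0$, let $D$ extend $\tau$; the hypothesis of (C4) fails. Otherwise every $y\supset\rho$ for which $\Phi_0^{a\oplus y}$ is total has $\Phi_0^{a\oplus y}\in\mathcal P(W_0)$. We then split: the approximation $\delta$ to $D$ grows above $\rho^{\frown}b_1$, and above $\rho^{\frown}b_0$ we build $\eta^0\subset\eta^1\subset\cdots$. Step $k$ extends $\eta^k$ to make $\Phi_0^{a\oplus y}(k)$ converge, and then to make $\Psi_k^{a\oplus y}\ne D$: if two extensions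 give different values of $\Psi_k$ at some $n$, lengthen $\delta$ beyond $n$ and take the extension that disagrees with $\delta(n)$; if not, $\Psi_k^{a\oplus y}$ is partial or $a$-computable. If all steps succeed, $y=\bigcup_k\eta^k$ is as required in (C4). If at step $k$ no extension makes $\Phi_0(k)$ converge, we abandon $\delta$ and let $D$ extend the current string on the $\eta$ side; then $\Phi_0^{a\oplus D}$ is partial and the hypothesis of (C4) fails again. This \emph{switch} is the only move that changes $\delta$ other than by extension. It cannot be avoided: for $a\equiv_T0^{(n)}$, $n\ge2$, a function $D\le_Ta'$ with (C4) would contradict Theorem~\ref{thm:location}(2), since (C4) alone gives part (2) of Theorem~\ref{thm:main}.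

Now let $R_1$ work above a string $\sigma_1$ on the $\delta$ side of $R_0$. Step $k$ of $R_0$ may diagonalize against $\delta(n)$ with $n>|\sigma_1|$, and a later switch by $R_1$ may change $\delta(n)$. Then $R_0$ must undo this step and repeat it: it keeps only those $\eta^{k'}$ that are no longer than the part of $\delta$ that survived (Figure~\ref{fig:switch}). To prevent $R_1,R_2,\dots$ from undoing the same step infinitely often, after step $k$ of $R_j$ we restart all $R_i$ with $i>j+k$ above the current, long $\delta$, so that their switches leave the relevant part of $\delta$ intact.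

For (C3) we use domination. Let $(K_s)$ be an $a$-computable enumeration of $K=a'$ and $M(p)=\min\{s:K_s{\upharpoonright}p=K{\upharpoonright}p\}$. The function $M$ is nondecreasing and $a'$-computable, and if $f(p)\ge M(p)$ for almost all $p$, then $a'\le_Ta\oplus f$, since $K{\upharpoonright}p=K_{f(p)}{\upharpoonright}p$ for almost all $p$. On the intervals where $y_j$ copies a string returned by a search we have no control over its entries. Everywhere else we fill in numbers larger than $M$ and than the current stage, and we keep the uncontrolled intervals of different $y_j$ disjoint. Then the maximum of two of the $y_j$ bounds $M$ and the stage at which $\delta$ settles, while a single $y_j$ has gaps. The large entries also make the tree of all strings ever used $a'$-computable.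

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=0.9cm]
\draw[very thick] (0,0)--(4.6,0)--(5.2,1)--(10.5,1);
\draw[dashed] (4.6,0)--(8.8,0);
\draw (1.6,0)--(2.2,-1)--(3.3,-1);
\draw[dashed] (3.3,-1)--(7.2,-1);
\draw[dotted] (4,-1.5)--(4,1.2);
\fill (1,0) circle (2pt) node[above] {$\sigma_i$};
\fill (4,0) circle (2pt) node[above left] {$\sigma_j$};
\fill (3.3,-1) circle (2pt) node[below] {$\eta_i^{k'}$};
\fill (7.2,-1) circle (2pt) node[right] {old $\eta_i$};
\fill (6.6,1) circle (2pt) node[above] {$\eta_j$};
\fill (9.3,1) circle (2pt) node[above] {$\pi$};
\fill (10.5,1) circle (2pt) node[above] {$\delta_t$};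
\fill (8.8,0) circle (2pt) node[right] {$\delta_{t-1}$};
\end{tikzpicture}
\caption{A stage $t$ at which requirement $R_j$ becomes stuck; the horizontal coordinate is the length of a string. The approximation to $D$ (thick) switches from $\delta_{t-1}$ to an extension $\delta_t$ of the side branch $\eta_j$; both extend $\sigma_j$. A waiting requirement $R_i$ with $i<j$ cuts its side branch back to the last $\eta_i^{k'}$ of length at most $|\sigma_j|$ (dotted line). Dashed parts are abandoned.}
\label{fig:switch}
\end{figure}

\subsection{The construction}

At any moment of stage $t$, a \emph{fresh} number is one that exceeds $t$ and all numbers used so far: entries and lengths of all strings mentioned, including those returned by searches, arguments, indices, and earlier fresh numbers. For $L>|\pi|$, $\mathrm{pad}(\pi,L)$ is $\pi$ extended to length $L$ by copies of a fresh number $b\ge M(L)$.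

At the end of stage $t$ we have a number $l$, strings $\sigma_0\subset\dots\subset\sigma_l=\delta_t$, a status (\emph{out}, \emph{waiting} or \emph{stuck}) for each $R_j$ with $j<l$, and for each waiting $R_j$ a number $k_j$ and strings $\eta_j^0\subset\dots\subset\eta_j^{k_j}=:\eta_j$. We call $R_j$ \emph{alive} if $j<l$. At stage $0$ let $l=0$, $\sigma_0=\emptyset$. Each stage $t\ge1$ is a $D$-stage or a $Y_j$-stage for some $j$, according to a computable schedule with infinitely many stages of each kind.

\medskip\noindent\emph{$D$-stage: $R_l$ is started.} Choose a fresh $b$ different from $\theta_l(|\sigma_l|)$ if this converges, and let $\rho=\sigma_l{}^{\frown}b$, the \emph{stem} of $R_l$. Ask whether there are $\tau\supseteq\rho$ and $n$ such that $\Phi_l^{a\oplus\tau}{\upharpoonright}n$ converges to a string in $W_l$.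
\begin{itemize}
\item If yes, take the least such $\tau$ and put $\sigma_{l+1}=\mathrm{pad}(\tau,L)$ with $L$ fresh. $R_l$ is \emph{out}.
\item If no, choose fresh $b_0\ne b_1$ and put $\eta_l^0=\rho^{\frown}b_0$, $k_l=0$, and $\sigma_{l+1}=\mathrm{pad}(\rho^{\frown}b_1,L)$ with $L$ fresh. $R_l$ is \emph{waiting}.
\end{itemize}
Increase $l$ by $1$.

\medskip\noindent\emph{$Y_j$-stage.} If $j\ge l$ or $R_j$ is not waiting, do nothing. Otherwise let $k=k_j$, let $q$ be fresh, and $\pi=\mathrm{pad}(\eta_j,q)$. Ask whether there is $\tau\supseteq\pi$ such that $\Phi_j^{a\oplus\tau}(k)$ converges.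
\begin{itemize}
\item If no, \emph{$R_j$ becomes stuck}. Discard all $R_i$ with $i>j$. For each waiting $R_i$ with $i<j$, \emph{reset} $k_i$ to the largest $k'\le k_i$ with $|\eta_i^{k'}|\le|\sigma_j|$ and drop the strings $\eta_i^{k''}$ with $k''>k'$. Put $\sigma_{j+1}=\mathrm{pad}(\pi,L)$ with $L$ fresh, and $l=j+1$.
\item If yes, \emph{step $(j,k)$ is performed}. Take the least such $\tau$, let $\delta=\sigma_l$, and ask whether there are $n$ and $\tau^0,\tau^1\supseteq\tau$ such that $\Psi_k^{a\oplus\tau^0}(n)$ and $\Psi_k^{a\oplus\tau^1}(n)$ converge to different values. If not, let $\tau^*=\tau$. If so, take the least such triple, replace $\delta$ by $\mathrm{pad}(\delta,L')$ with $L'$ fresh (so $L'>n$), and let $\tau^*$ be a $\tau^i$ with $\Psi_k^{a\oplus\tau^i}(n)\ne\delta(n)$. Put $\eta_j^{k+1}=\mathrm{pad}(\tau^*,L'')$ with $L''$ fresh, and $k_j=k+1$. Discard all $R_i$ with $i>j+k$, replace $l$ by $\min(l,j+k+1)$, and then put $\sigma_l=\mathrm{pad}(\delta,L)$ with $L$ fresh.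
\end{itemize}
All questions are $\Sigma_1(a)$ and $M\le_Ta'$, so the construction is $a'$-computable. While $R_j$ waits, $k_j$ increases only by $1$, when step $(j,k_j)$ is performed, and decreases only by a reset; a string $\eta_j^k$ stays unchanged as long as $k_j\ge k$. We write $\eta_{j,t}$ for the value of $\eta_j$ at the end of stage $t$.

\begin{lemma}\label{lem:obs}
\begin{enumerate}
\item[(a)] While $R_i$ is alive, $\sigma_i$ does not change, and $\sigma_{i+1}$ is only replaced by extensions of itself, except at a stage at which $R_i$ becomes stuck.
\item[(b)] At the end of a stage $t$ at which something is done, $|\delta_t|$ exceeds the lengths of all other strings used so far.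
\item[(c)] If $R_i$ waits, with stem $\rho\supset\sigma_i$, then $\eta_i^0=\rho^{\frown}b_0$ and $\sigma_{i+1}\supseteq\rho^{\frown}b_1$ are incompatible and $|\eta_i^0|=|\sigma_i|+2\le|\sigma_{i+1}|$. In particular resets are well defined.
\item[(d)] $\delta_u\supseteq\delta_{u-1}$ unless some $R_i$ becomes stuck at stage $u$, and then $\delta_{u-1}$ and $\delta_u$ both extend $\sigma_i$.
\end{enumerate}
\end{lemma}

\begin{proof}
At every stage only the new top string $\sigma_l$, for the new value of $l$, is defined or changed, and $R_l$ is then not alive; this gives the first part of (a). If $R_i$ is alive before and after a stage that changes $\sigma_{i+1}$, then $i+1$ is the new $l$, and either $R_i$ becomes stuck or a step is performed. In a step the new top string extends the old $\delta$, which extends the old $\sigma_{i+1}$. This gives (a). Part (b) holds because the length $L$ of $\delta_t$ is the last length chosen. Part (c) holds when $R_i$ is started and persists by (a); for a reset caused by $R_j$, $j>i$, we have $|\eta_i^0|\le|\sigma_{i+1}|\le|\sigma_j|$, so $k'=0$ is admissible. For (d), $D$-stages and steps extend $\delta_{u-1}$, and if $R_i$ becomes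 stuck, then $\delta_{u-1}\supseteq\sigma_i$ as $R_i$ was alive, and $\delta_u\supseteq\pi\supseteq\eta_i^0\supseteq\sigma_i$.
\end{proof}

\subsection{Finite injury}

Say that $R_n$ is \emph{settled after} stage $t$ if at all later stages it is alive, is not discarded or started, and does not change its status.

\begin{lemma}\label{lem:injury}
For each $n$: $(A_n)$ $R_n$ is settled after some stage, so $\sigma_n$ and the status of $R_n$ reach final values; $(B_n)$ each step $(j,k)$ with $j+k=n$ is performed only finitely often.
\end{lemma}

\begin{proof}
Assume $(A_i)$ and $(B_i)$ for $i<n$. Let $t_1$ be a stage after which the $R_i$, $i<n$, are settled and no step $(j,k)$ with $j+k<n$ is performed. $R_n$ is discarded only when some $R_i$ with $i<n$ becomes stuck or a step with $j+k<n$ is performed, hence never after $t_1$. After $t_1$ we have $l\ge n$; if $R_n$ is not alive, then $l=n$ and $R_n$ is started at the next $D$-stage. From then on its status changes at most once, from waiting to stuck, and $\sigma_n$ is fixed by Lemma~\ref{lem:obs}(a). This is $(A_n)$.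

Let $R_0,\dots,R_n$ be settled after $t_2$, and suppose that step $(j,k)$ with $j+k=n$ is performed at a stage $u>t_2$. Before the stage $l\ge n+1$, so afterwards $l=n+1$ and $|\sigma_{n+1}|=|\delta_u|>|\eta_j^{k+1}|$ by Lemma~\ref{lem:obs}(b). After $u$ the string $\sigma_{n+1}$ is only extended, by Lemma~\ref{lem:obs}(a), and $R_j$ keeps waiting, as $j\le n$. The number $k_j$ can decrease only when some $R_i$ becomes stuck; then $i\ge n+1$ by the choice of $t_2$, so $|\sigma_i|\ge|\sigma_{n+1}|>|\eta_j^{k+1}|$, and the reset leaves $k_j\ge k+1$. By induction on stages, $k_j\ge k+1$ and $\eta_j^{k+1}$ is unchanged at all stages after $u$, so step $(j,k)$ is not performed again. This is $(B_n)$.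
\end{proof}

Let $D=\bigcup_n\sigma_n$, with the final values, and let $J$ be the set of $j$ such that the final status of $R_j$ is \emph{waiting}.

\begin{proof}[Proof of (C1)]
Once $R_n$ is settled, $\delta_t\supseteq\sigma_n$; and $|\sigma_n|\geq n$. Let $\rho=\sigma_n{}^{\frown}b$ be the stem chosen at the last start of $R_n$. From then on $\sigma_{n+1}\supseteq\rho$: this holds at the start, it is preserved by extensions, and if $R_n$ becomes stuck the new $\sigma_{n+1}$ extends $\eta_n^0\supset\rho$. So $D(|\sigma_n|)=b$ is not the value of $\theta_n(|\sigma_n|)$. Thus $D\neq\theta_n$ for all $n$, and $D\not\le_Ta$.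
\end{proof}

Let $j\in J$. Once $R_j$ is settled, every $Y_j$-stage performs a step. Given $k$, take a stage after which $R_j$ is settled and no step $(j,k')$ with $k'\le k$ is performed. After it $k_j>k$ always, since otherwise $k_j\le k$ would persist until the next $Y_j$-stage, which would perform such a step. So $k_j\to\infty$, each $\eta_j^k$ reaches a final value, again denoted $\eta_j^k$, and $\eta_{j,t}\supseteq\eta_j^k$ for all large $t$. Let $y_j=\bigcup_k\eta_j^k$. Since $k_j=0$ at the last start of $R_j$, every step $(j,k)$ is performed after it. The next lemma says that the last performance of a step is made with correct information about $D$.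

\begin{lemma}\label{lem:last}
Let $j\in J$, $k\in\omega$, and let $t_0$ be the last stage at which step $(j,k)$ is performed.
\begin{enumerate}
\item[(a)] After $t_0$, $R_j$ is not discarded and does not become stuck, and $k_j\ge k+1$ always. The values of $\eta_j^k$ and $\eta_j^{k+1}$ at the end of stage $t_0$ are final.
\item[(b)] For $p\le|\eta_j^{k+1}|$ we have $|\delta_{t_0}|\ge p$ and $\delta_u{\upharpoonright}p=\delta_{t_0}{\upharpoonright}p=D{\upharpoonright}p$ for all $u\ge t_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $R_j$ became stuck, it would later be discarded, since its final status is waiting. If it were discarded, it would be started again. After a new start, or after $k_j$ drops to a value $\le k$, the number $k_j$ can exceed $k$ again only through a new performance of step $(j,k)$; and $k_j\to\infty$. This contradicts the choice of $t_0$.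

(b) By Lemma~\ref{lem:obs}(b), $|\delta_{t_0}|\ge p$. Suppose that $R_i$ becomes stuck at a stage $u>t_0$. By (a), $i\ne j$, and $i<j$ is impossible as $R_j$ would be discarded. So $i>j$, and the reset leaves $k_j\ge k+1$, which means $|\sigma_i|\ge|\eta_j^{k+1}|\ge p$. By Lemma~\ref{lem:obs}(d) and induction on $u$, $\delta_u{\upharpoonright}p=\delta_{t_0}{\upharpoonright}p$ for all $u\ge t_0$, and by (C1) this string is $D{\upharpoonright}p$.
\end{proof}

\subsection{Two side paths compute $D$, one does not}

\begin{proof}[Proof of (C3)]
Let $c(p)$ be the least $t$ with $|\delta_t|\ge p$ and $\delta_u{\upharpoonright}p=\delta_t{\upharpoonright}p$ for all $u\ge t$; then $\delta_u{\upharpoonright}p=D{\upharpoonright}p$ for $u\ge c(p)$. Let $j\in J$ and $p\ge|\eta_j^0|$, say $|\eta_j^k|\le p<|\eta_j^{k+1}|$. In the notation of the last performance of step $(j,k)$, at stage $t_0$, we have $\eta_j^k\subset\pi\subseteq\tau^*\subset\eta_j^{k+1}$ with $|\pi|=q$ and $|\eta_j^{k+1}|=L''$, by Lemma~\ref{lem:last}(a). Call $[q,|\tau^*|)$ the \emph{uncontrolled interval} of this step, and call $p$ \emph{padded for $y_j$} if it lies in $[|\eta_j^k|,q)$ or $[|\tau^*|,L'')$.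 If $p$ is padded, then $y_j(p)\ge M(p)$, since $y_j(p)$ is at least $M(q)$ with $q>p$ or at least $M(L'')$ with $L''>p$; and $y_j(p)>t_0\ge c(p)$, since padding numbers are fresh and by Lemma~\ref{lem:last}(b).

Uncontrolled intervals chosen at different stages are disjoint, because the later $q$ is fresh and so exceeds the earlier $|\tau^*|$. Steps of $R_i$ and of $R_j$ with $i\ne j$ take place at different stages. So for $i\ne j$ in $J$ every $p\ge\max(|\eta_i^0|,|\eta_j^0|)$ is padded for $y_i$ or for $y_j$, and $f(p)=\max(y_i(p),y_j(p))$ satisfies $f(p)\ge\max(M(p),c(p))$. Hence $a\oplus f$ computes $a'$, therefore the sequence $(\delta_t)$, and $D{\upharpoonright}p=\delta_{f(p)}{\upharpoonright}p$ for almost all $p$.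
\end{proof}

\begin{lemma}\label{lem:single}
$D\not\le_Ta\oplus y_j$ for every $j\in J$.
\end{lemma}

\begin{proof}
Let $k\in\omega$; we show $\Psi_k^{a\oplus y_j}\ne D$. Use the notation of the last performance of step $(j,k)$, at stage $t_0$; thus $y_j\supset\tau^*\supseteq\tau$. Suppose that no triple $n,\tau^0,\tau^1$ existed. If $\Psi_k^{a\oplus y_j}$ is total, its value at $n$ is $\Psi_k^{a\oplus\tau'}(n)$ for any $\tau'\supseteq\tau$ for which this converges, and $a$ can search for such a $\tau'$. So the function is $a$-computable and differs from $D$ by (C1). If a triple existed, then $\Psi_k^{a\oplus y_j}(n)=\Psi_k^{a\oplus\tau^*}(n)\ne\delta(n)=\delta_{t_0}(n)$, and $\delta_{t_0}(n)=D(n)$ by Lemma~\ref{lem:last}(b), because $n<L''=|\eta_j^{k+1}|$.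
\end{proof}

\begin{proof}[Proof of (C4)]
Let $(\Phi,W)=(\Phi_j,W_j)$ with $\Phi^{a\oplus D}\in\mathcal P(W)$. If the final status of $R_j$ were \emph{out}, then by Lemma~\ref{lem:obs}(a) $D$ would extend the string $\tau$ found at the last start, and $\Phi^{a\oplus D}{\upharpoonright}n\in W$. If it were \emph{stuck}, $D$ would extend the string $\pi$ of the stage at which $R_j$ last became stuck, and $\Phi^{a\oplus D}(k)$ would diverge, as no $\tau\supseteq\pi$ makes it converge. So $j\in J$. For each $k$, $y_j$ extends the string $\tau$ of the last performance of step $(j,k)$, so $\Phi^{a\oplus y_j}(k)$ converges. Also $y_j$ extends the final stem $\rho$ of $R_j$, and no $\tau\supseteq\rho$ has $\Phi^{a\oplus\tau}{\upharpoonright}n\in W$ for any $n$. Hence $\Phi^{a\oplus y_j}\in\mathcal P(W)$, and $y=y_j$ works by Lemma~\ref{lem:single}.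
\end{proof}

\subsection{The tree $T$}

The \emph{stage-$t$ strings} are $\delta_t$ and the $\eta_{j,t}$ with $R_j$ waiting at the end of stage $t$. Let $T$ be the set of all initial segments of stage-$t$ strings, for all $t$. As defined, $T$ is only c.e.\ in $a'$; freshness bounds the stage at which a string can first appear.

\begin{lemma}\label{lem:T}
$T$ is $a'$-computable.
\end{lemma}

\begin{proof}
Let $t\ge1$ and let $\zeta$ be a stage-$t$ string that is not an initial segment of a stage-$(t-1)$ string. We check that $\zeta$ properly extends a stage-$(t-1)$ string $\zeta_0$ and that its first entry after $\zeta_0$ is a fresh number of stage $t$.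
\begin{itemize}
\item At a $D$-stage, $\zeta$ is $\delta_t$ or the new $\eta_l^0$, and both extend the stem $\delta_{t-1}{}^{\frown}b$ with $b$ fresh.
\item If $R_j$ becomes stuck, each remaining $\eta_{i,t}$ is an initial segment of $\eta_{i,t-1}$, so $\zeta=\delta_t\supseteq\pi=\mathrm{pad}(\eta_{j,t-1},q)$, and the first entry after $\eta_{j,t-1}$ is a padding number.
\item If step $(j,k)$ is performed, $\eta_{j,t}\supseteq\mathrm{pad}(\eta_{j,t-1},q)$ as before, $\delta_t$ is $\delta_{t-1}$ followed by padding numbers, and $\eta_{i,t}=\eta_{i,t-1}$ for the other $R_i$ still waiting.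
\item If nothing is done, there is no such $\zeta$.
\end{itemize}
Now let $\emptyset\ne\sigma\in T$, let $t$ be least such that $\sigma$ is an initial segment of a stage-$t$ string $\zeta$, so $t\ge1$, and let $\zeta_0$ be as above. Both $\sigma$ and $\zeta_0$ are initial segments of $\zeta$ and $\sigma\not\subseteq\zeta_0$, so $\sigma$ contains the fresh entry, which exceeds $t$. Hence a nonempty $\sigma$ is in $T$ if and only if it is an initial segment of a stage-$t$ string for some $t$ smaller than the largest entry of $\sigma$.
\end{proof}

\begin{proof}[Proof of (C2)]
The final $\sigma_n$ and $\eta_j^k$ lie in $T$, so $D$ and the $y_j$ are paths of $T$. If $i\in J$, then the final $\sigma_{i+1}$ is incompatible with $\eta_i^0\subset y_i$ by Lemma~\ref{lem:obs}(c), while $D\supset\sigma_{i+1}$ and $y_j\supset\sigma_j\supseteq\sigma_{i+1}$ for $j\in J$, $j>i$. So these paths are pairwise distinct.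

Let $x\in[T]$ with $x\ne D$, and let $r$ be least with $x(r)\ne D(r)$. Choose $n$ such that the final $\sigma_n$ has length $>r$, and $t^*$ such that $R_0,\dots,R_n$ are settled after $t^*$. For $t>t^*$, the string $\delta_t$ and all $\eta_{i,t}$ with $i\ge n$ extend $\sigma_n$, so they do not extend $x{\upharpoonright}(r+1)$. For each $N$ choose $t(N)$ such that $x{\upharpoonright}N$ is an initial segment of a stage-$t(N)$ string. Each stage has finitely many strings, so $t(N)\to\infty$. For large $N$ we have $N>r$ and $t(N)>t^*$, so the string is $\eta_{i,t(N)}$ for some $i<n$. Fix an $i<n$ that occurs for infinitely many such $N$. Then $R_i$ waits at a stage after $t^*$, so $i\in J$. Given $k$, for large $N$ among these, $\eta_{i,t(N)}$ extends both $\eta_i^k$ and $x{\upharpoonright}N$, with $N\ge|\eta_i^k|$; so $x\supset\eta_i^k$. Thus $x=y_i$.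
\end{proof}

This completes the proof of Theorem~\ref{thm:degree}.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $a$ be as in Theorem~\ref{thm:main}, take $D$, $(\delta_t)$, $T$, $y_j$ from Theorem~\ref{thm:degree}, and let $\mathbf d=\deg(a\oplus D)$.

We want the trees ``$T$ above $D{\upharpoonright}n$'', but $a'$ knows $D$ only through the approximation $(\delta_t)$. So we index trees by guesses: the pair $(\sigma,s)$ guesses that $\delta_u\supseteq\sigma$ for all $u\ge s$, and the tree stops growing when the guess is refuted. For $\sigma\in\omega^{<\omega}$ and $s\in\omega$ let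
\[S_{\sigma,s}=\{\emptyset\}\cup\{\tau\in T:\tau\text{ is comparable with }\sigma,\text{ and }\delta_u\supseteq\sigma\text{ for all }u\text{ with }s\le u\le s+|\tau|\}.\]
These are uniformly $a'$-computable trees. Call $(\sigma,s)$ \emph{good} if $\delta_u\supseteq\sigma$ for all $u\ge s$. Then $\sigma\subset D$ by (C1), and $D\in[S_{\sigma,s}]=[T]\cap[\sigma]$. If $(\sigma,s)$ is not good, say $\delta_u\not\supseteq\sigma$ with $u\ge s$, then the nonempty strings in $S_{\sigma,s}$ have length less than $u-s$, and $[S_{\sigma,s}]=\emptyset$. By (C1), for each $n$ some $(D{\upharpoonright}n,s)$ is good.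

\begin{lemma}\label{lem:U}
If $x\ge_Ta$ computes an element of $[S_{\sigma,s}]$ for every good $(\sigma,s)$, then $x\ge_TD$.
\end{lemma}

\begin{proof}
For each $n$, $x$ computes some $z_n\in[T]$ extending $D{\upharpoonright}n$. If some $z_n$ is $D$, we are done. Otherwise each $z_n$ is some $y_j\ne D$ by (C2), and a given $y_j$ extends $D{\upharpoonright}n$ for only finitely many $n$. So $x$ computes $y_i$ and $y_j$ for some $i\ne j$, and $x\ge_TD$ by (C3).
\end{proof}

No uniformity in $(\sigma,s)$ is assumed, which matches the definition of the categoricity spectrum.

Index the trees $S_{\sigma,s}$ computably as $(S_m)$, let $\hat S_m$ be the computable trees of Lemma~\ref{lem:lower}, and let $\mathcal M=\mathcal N$ and $\mathcal N^{(m)}$ be the structures of Theorem~\ref{thm:coding} for the sequence $(\hat S_m)$. The set $G=\{m:[\hat S_m]\ne\emptyset\}$ is the set of indices of good pairs; it is nonempty.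

\medskip\noindent\emph{Part (1).} The function $h=a\oplus D$ computes $0''$. For $m\in G$ we have $D\in[S_m]$, so by Lemma~\ref{lem:lower} $h$ computes a path of $\hat S_m$ uniformly in $m\in G$. By Theorem~\ref{thm:coding}(b), $h$ computes an isomorphism from $\mathcal M$ onto every computable copy, so $\mathcal D(\ge\mathbf d)\subseteq\mathrm{CatSpec}(\mathcal M)$. Conversely, let $\deg(x)\in\mathrm{CatSpec}(\mathcal M)$. For each $m\in G$, by Theorem~\ref{thm:coding}(a), $\mathcal N^{(m)}$ is a computable copy of $\mathcal M$, so $x$ computes an isomorphism $\mathcal N\to\mathcal N^{(m)}$, hence a path of $\hat S_m$, hence $a$ and an element of $[S_m]$. By Lemma~\ref{lem:U}, $x\ge_Ta\oplus D$. So $\mathbf d$ is the degree of categoricity of $\mathcal M$.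

\medskip\noindent\emph{Part (2).} Suppose $\mathrm{IsoSpec}(\mathcal A,\mathcal B)=\mathcal D(\ge\mathbf d)$ with $\mathcal A,\mathcal B$ computable, and let $W$ be as in Lemma~\ref{lem:iso}. Some $f:\mathcal A\cong\mathcal B$ is computable from $a\oplus D$, so $f\oplus f^{-1}=\Phi^{a\oplus D}\in\mathcal P(W)$ for a functional $\Phi$. By (C4) there is $y$ with $D\not\le_Ta\oplus y$ and $\Phi^{a\oplus y}\in\mathcal P(W)$, that is, $\Phi^{a\oplus y}=g\oplus g^{-1}$ for some $g:\mathcal A\cong\mathcal B$. Then $\deg(a\oplus y)$ lies in $\mathrm{IsoSpec}(\mathcal A,\mathcal B)$ but not in $\mathcal D(\ge\mathbf d)$, a contradiction. A structure with strong degree of categoricity $\mathbf d$ would provide such a pair.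

\medskip\noindent\emph{Position of $\mathbf d$.} We have $\deg(a)<\mathbf d$ since $D\not\le_Ta$, and $\mathbf d\le\deg(a)''$ by the limit lemma, since $(\delta_t)$ is $a'$-computable and converges to $D$. By Lemma~\ref{lem:jump}, $\deg(a)''$ contains the unique path of a computable tree $S$, so $\mathcal D(\ge\deg(a)'')=\mathrm{Sp}(S)$, and by Theorem~\ref{thm:char} $\deg(a)''$ is a strong degree of categoricity. By part (2), $\mathbf d\ne\deg(a)''$. This proves Theorem~\ref{thm:main}. \hfill$\square$

\medskip
Part (2) used neither hypothesis on $a$. That $a$ is the unique path of a computable tree was used to pass from $a'$-computable to computable trees and for the strict upper bound on $\mathbf d$; that $a\ge_T0''$ was used only to apply Theorem~\ref{thm:coding}(b).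

\begin{remark}\label{rem:G}
The set $G$ is not $a'$-computable, so it is essential that Theorem~\ref{thm:coding} tolerates trees without paths. Indeed, if $G\le_Ta'$, then the functions whose $m$-th column lies in $[S_m]$ for every $m\in G$ are the paths of an $a'$-computable tree $P$. The function with all columns equal to $D$ is such a path, and by Lemma~\ref{lem:U} every path together with $a$ computes $D$. Lemma~\ref{lem:lower} then gives a computable tree $\hat P$ with $\mathrm{Sp}(\hat P)=\mathcal D(\ge\mathbf d)$, and $\mathbf d$ would be strong by Theorem~\ref{thm:char}.
\end{remark}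

\section{Position among the iterated jumps}\label{sec:location}

The gap of two jumps in Theorem~\ref{thm:main} cannot be reduced to one.

\begin{theorem}\label{thm:location}
Let $n\ge2$.
\begin{enumerate}
\item[(1)] There is $\mathbf d$ with $\mathbf 0^{(n)}<\mathbf d<\mathbf 0^{(n+2)}$ that is a degree of categoricity but not the strong degree of categoricity of any computable structure.
\item[(2)] Every $\mathbf d$ with $\mathbf 0^{(n)}\le\mathbf d\le\mathbf 0^{(n+1)}$ is a strong degree of categoricity. Consequently every $\mathbf d$ as in (1) is incomparable with $\mathbf 0^{(n+1)}$.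
\end{enumerate}
\end{theorem}

\begin{proof}
By Lemma~\ref{lem:jump} let $a\equiv_T0^{(n)}$ be the unique path of a computable tree. Part (1) is Theorem~\ref{thm:main} for this $a$. For (2) let $D\in\mathbf d$, so $a\le_TD\le_Ta'$. Then $\{D{\upharpoonright}k:k\in\omega\}$ is an $a'$-computable tree with unique path $D$. Lemma~\ref{lem:lower} gives a computable tree $\hat S$ all of whose paths compute $D$, and one of whose paths is computable from $a\oplus D\equiv_TD$. So $\mathrm{Sp}(\hat S)=\mathcal D(\ge\mathbf d)$, and Theorem~\ref{thm:char} applies. Finally, if $\mathbf d$ is as in (1) and comparable with $\mathbf 0^{(n+1)}$, then $\mathbf 0^{(n)}\le\mathbf d\le\mathbf 0^{(n+1)}$ or $\mathbf 0^{(n+1)}\le\mathbf d\le\mathbf 0^{(n+2)}$, and the first statement of (2), for $n$ or for $n+1$, makes $\mathbf d$ strong, a contradiction.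
\end{proof}

\begin{thebibliography}{9}
\bibitem{LG} Joey Lakerdas-Gayle, \emph{Isomorphism Spectra and Computably Composite Structures}, arXiv:2501.16586 (2025).
\end{thebibliography}
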